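# Euler sums of period $(1,\bar2)$: four entire functions, their zeros and their growth

## 1. Weight two and weight three by hand

For positive integers $s_1,\dots,s_d$ and signs $\varepsilon_1,\dots,\varepsilon_d\in\{\pm1\}$, the Euler sum is
$$\zeta\binom{s_1,\dots,s_d}{\varepsilon_1,\dots,\varepsilon_d}=\sum_{0<k_1<\dots<k_d}\frac{\varepsilon_1^{k_1}\cdots\varepsilon_d^{k_d}}{k_1^{s_1}\cdots k_d^{s_d}},$$
which converges when $(s_d,\varepsilon_d)\neq(1,1)$. We put a bar on $s_j$ when $\varepsilon_j=-1$ and drop the signs. If there are no bars, this is a multiple zeta value (MZV). Write $\zeta_N$ for the same sum restricted to $k_d\le N$, and $H_N=\zeta_N(1)$. The smallest index comes first, so $\zeta(1,\bar2)=\sum_{j<k}\frac{(-1)^k}{j\,k^2}$.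

**Weight two.** Separating even and odd $k$ gives $\zeta(\bar2)=2\cdot\frac14\zeta(2)-\zeta(2)$, that is, $2\zeta(\bar2)=-\zeta(2)$. In the same way $\zeta(\bar3)=2\cdot\frac18\zeta(3)-\zeta(3)=-\frac34\zeta(3)$.

**Weight three: $8\,\zeta(1,\bar2)=\zeta(3)$.** Integrating $-\frac{\log(1-t)}{1-t}=\sum_k H_kt^k$ gives $\frac12\log^2(1-t)=\sum_k\frac{H_{k-1}}kt^k$. Replace $t$ by $-t$, divide by $t$ and integrate: $\zeta(1,\bar2)=\frac12B$, where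
$$A=\int_0^1\log^2(1-t)\frac{dt}t,\qquad B=\int_0^1\log^2(1+t)\frac{dt}t,\qquad C=\int_0^1\log(1-t)\log(1+t)\frac{dt}t .$$
First, $A=\int_0^1\frac{\log^2u}{1-u}du=\sum_{n\ge1}\frac2{n^3}=2\zeta(3)$. The substitution $u=t^2$ gives $A+B+2C=\int_0^1\log^2(1-t^2)\frac{dt}t=\frac12A=\zeta(3)$. The substitution $t=\frac{1-u}{1+u}$, for which $\frac{dt}t=-\frac{2\,du}{1-u^2}$, gives
$$A+B-2C=\int_0^1\log^2u\,\frac{2\,du}{1-u^2}=\sum_{n\ge0}\frac4{(2n+1)^3}=\tfrac72\zeta(3).$$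
Adding, $A+B=\frac94\zeta(3)$, so $B=\frac14\zeta(3)$ and $\zeta(1,\bar2)=\frac18\zeta(3)$. Also $C=-\frac58\zeta(3)$.

**The reversed word.** The series $\zeta(\bar2,1)$ diverges like $\zeta(\bar2)\log N$, but it has a constant term. Indeed $\zeta_N(1)\zeta_N(\bar2)=\zeta_N(1,\bar2)+\zeta_N(\bar2,1)+\zeta_N(\bar3)$, and $H_N\zeta_N(\bar2)-\zeta(\bar2)(\log N+\gamma)\to0$ because $\zeta_N(\bar2)-\zeta(\bar2)=O(N^{-2})$. Hence
$$\lim_{N\to\infty}\bigl[\zeta_N(\bar2,1)-\zeta(\bar2)(\log N+\gamma)\bigr]=-\zeta(1,\bar2)-\zeta(\bar3)=\tfrac58\zeta(3).$$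

So alternating sums built from the block $(1,\bar2)$ became non-alternating ones after multiplication by a power of $2$. What happens if the block is repeated $\ell$ times? The computation above used that the integrand is a product of two logarithms, and that two substitutions gave as many relations as there were unknown integrals. For longer words both features would have to be set up again for each $\ell$. We shall instead treat all $\ell$ at once, through generating functions.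

## 2. Words, regularization, and the three identities

For a string $\mathbf s$, $\{\mathbf s\}_n$ is $\mathbf s$ repeated $n$ times, and $3_\alpha$ is the string of $\alpha$ threes (empty if $\alpha=0$). The sum over the empty string is $1$.

**Definition (iterated integral).** For letters $a_i\in\{0,\pm1\}$,
$$I(0;a_1,\dots,a_n;t)=\int_{0<t_1<\dots<t_n<t}\frac{dt_1}{t_1-a_1}\cdots\frac{dt_n}{t_n-a_n}$$
when this converges. At $t=1$ a word is called convergent if $a_1\ne0$ and $a_n\ne1$. Products of such integrals obey the shuffle rule $I(0;u;t)I(0;v;t)=\sum_{w\in u\sqcup\!\sqcup v}I(0;w;t)$, where $w$ runs over all interleavings of $u$ and $v$. The *shuffle regularized* value at $t=1$ is the unique extension to all words that keeps the shuffle rule and has $I(0;0;1)=I(0;1;1)=0$ (a textbook fact).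

**Definition (words of Euler sums).** For $\mathbf s=(s_1,\dots,s_d)$ with signs $\varepsilon_j$ let $\eta_i=\varepsilon_i\varepsilon_{i+1}\cdots\varepsilon_d$ and $w_{\mathbf s}=\eta_10^{s_1-1}\eta_20^{s_2-1}\cdots\eta_d0^{s_d-1}$. Put
$$\zeta_{\mathrm{sh}}(\mathbf s)=(-1)^dI(0;w_{\mathbf s};1),\qquad \zeta_a(\mathbf s)=(-1)^dI(0;0^a,w_{\mathbf s};1)\quad(a\ge0),$$
both shuffle regularized. In particular $\zeta_{\mathrm{sh}}(1)=0$.

Expanding $\frac1{t-\eta}=-\sum_{j\ge1}\eta^jt^{j-1}$ letter by letter gives, for $0\le t<1$,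
$$(-1)^dI(0;w_{\mathbf s};t)=\sum_{k_1<\dots<k_d}\frac{\eta_1^{k_1}\eta_2^{k_2-k_1}\cdots\eta_d^{k_d-k_{d-1}}}{k_1^{s_1}\cdots k_d^{s_d}}t^{k_d}=\sum_{k_1<\dots<k_d}\frac{\varepsilon_1^{k_1}\cdots\varepsilon_d^{k_d}}{k_1^{s_1}\cdots k_d^{s_d}}t^{k_d},\tag{1}$$
since $\eta_i\eta_{i+1}=\varepsilon_i$. Hence $\zeta_{\mathrm{sh}}(\mathbf s)=\zeta(\mathbf s)$ whenever the series converges.

*Examples.* For $(1,\bar2)$ we have $\eta=(-1,-1)$ and the word $(-1)(-1)0$; the integral is $\frac12\int_0^1\log^2(1+t)\frac{dt}t$, as in Section 1. For $(\bar2,1)$ the word is $(-1)\,0\,1$, which is not convergent. Shuffling $(-1)0$ with $1$ gives $(-1)01+(-1)10+1(-1)0$, and $I(0;1;1)=0$, so $\zeta_{\mathrm{sh}}(\bar2,1)=-I(0;-1,1,0;1)-I(0;1,-1,0;1)=-C=\frac58\zeta(3)$. This agrees with the constant term found in Section 1. Section 5 shows why.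

*Leading zeros.* Let $\mathbf s$ be an MZV string with $s_d\ge2$. Insert one letter $0$ into $w_{\mathbf s}$ in all positions: one position lies in front, and $s_i$ positions lie in the $i$-th block. Since $0=I(0;0;1)I(0;w_{\mathbf s};1)$,
$$\zeta_1(\mathbf s)=-\sum_is_i\,\zeta(\dots,s_i+1,\dots)=\frac d{dx}\Big|_{x=0}\sum_{k_1<\dots<k_d}\prod_i(k_i+x)^{-s_i}.\tag{2}$$
For instance $\zeta_1(2)=-2\zeta(3)$.

**Theorem 1.** For all $\ell\in\mathbb N=\{1,2,3,\dots\}$ (and also for $\ell=0$), with $\alpha,\beta$ running over nonnegative integers,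
$$2^{3\ell+1}\zeta(\{\bar2,1\}_\ell,\bar2)=-\sum_{\alpha+\beta=\ell}(-1)^\alpha\zeta(3_\alpha,2,3_\beta),\tag{3}$$
$$2^{3\ell-1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1)=-3\sum_{\alpha+\beta=\ell,\ 2\nmid\beta}\zeta(3_\alpha,1,3_\beta),\tag{4}$$
$$2^{3\ell}\zeta_{\mathrm{sh}}(\{\bar2,1\}_\ell)=\zeta(3_\ell)-2\sum_{\alpha+\beta=\ell-1}(-1)^\alpha\zeta_1(3_\alpha,2,3_\beta).\tag{5}$$

The question whether these hold comes from Ce Xu and Jianqiang Zhao, "On Some Unramified Families of Motivic Euler Sums", arXiv:2309.06925 (2023). For $\ell=0$, (3) is $2\zeta(\bar2)=-\zeta(2)$. For $\ell=1$, (5) reads $8\zeta_{\mathrm{sh}}(\bar2,1)=\zeta(3)-2\zeta_1(2)=5\zeta(3)$, the result of Section 1. The proof also yields the companion identity $8^\ell\zeta(\{1,\bar2\}_\ell)=\zeta(3_\ell)$ (Zhao's theorem) and closed forms, stated as Theorem 2 in Section 12.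

## 3. A product of two-by-two matrices

**Notation.** Let $\omega=e^{2\pi i/3}$. Sums $\sum_c$ and products $\prod_c$ run over $c\in\{1,\omega,\bar\omega\}$, so $\sum_cc=\sum_cc^{-1}=0$ and $\prod_c(u+cy)=u^3+y^3$. Put
$$\Pi_\pm(y)=\prod_{k\ge1}\Bigl(1\pm\frac{y^3}{k^3}\Bigr)=\prod_c\frac1{\Gamma(1\pm cy)}$$
(by the Weierstrass product; the exponential factors cancel because $\sum_cc=0$). The coefficient of $y^{3\ell}$ in $\Pi_+$ is $\zeta(3_\ell)$.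

Let
$$A_k=\begin{pmatrix}1&z/k\\(-1)^kz^2/k^2&1\end{pmatrix},\qquad (p_N,q_N)=(p_0,q_0)A_1\cdots A_N ,$$
that is,
$$p_k=p_{k-1}+\frac{(-1)^kz^2}{k^2}q_{k-1},\qquad q_k=q_{k-1}+\frac zkp_{k-1}.\tag{6}$$
Unrolling (6):

* start $(1,0)$: $p_N=\sum_\ell z^{3\ell}\zeta_N(\{1,\bar2\}_\ell)$ and $q_N=\sum_\ell z^{3\ell+1}\zeta_N(\{1,\bar2\}_\ell,1)$;
* start $(0,1)$: $p_N=\sum_\ell z^{3\ell+2}\zeta_N(\{\bar2,1\}_\ell,\bar2)$ and $q_N=\sum_\ell z^{3\ell}\zeta_N(\{\bar2,1\}_\ell)$.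

All families of interest are entries of one matrix product. In Section 5 we let $N\to\infty$ and obtain entire functions
$$P=\sum z^{3\ell}\zeta(\{1,\bar2\}_\ell),\quad S=\sum z^{3\ell+2}\zeta(\{\bar2,1\}_\ell,\bar2),\quad U=\sum z^{3\ell+1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1),\quad V=\sum z^{3\ell}\zeta_{\mathrm{sh}}(\{\bar2,1\}_\ell).$$

The right-hand sides also have generating functions. For $|x|<1$ let
$$T(x;y)=\sum_{k\ge1}\frac{y^2}{(k+x)^2}\prod_{j<k}\Bigl(1-\frac{y^3}{(j+x)^3}\Bigr)\prod_{j>k}\Bigl(1+\frac{y^3}{(j+x)^3}\Bigr),\qquad T(y)=T(0;y).$$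
The series converges locally uniformly, so $T$ is analytic in $(x,y)$. Expanding the products, $T(y)=\sum_\ell y^{3\ell+2}\sum_{\alpha+\beta=\ell}(-1)^\alpha\zeta(3_\alpha,2,3_\beta)$. By (2), $\partial_xT(0;y)$ is the same series with $\zeta_1$ in place of $\zeta$. Put
$$V_0(y)=\Pi_+(y)-2y\,\partial_xT(0;y)=1+\sum_{\ell\ge1}y^{3\ell}\Bigl[\zeta(3_\ell)-2\sum_{\alpha+\beta=\ell-1}(-1)^\alpha\zeta_1(3_\alpha,2,3_\beta)\Bigr],$$
$$U_R(y)=-6y\sum_k\frac1k\prod_{j<k}\Bigl(1+\frac{y^3}{j^3}\Bigr)\Bigl[\prod_{j>k}\Bigl(1+\frac{y^3}{j^3}\Bigr)-\prod_{j>k}\Bigl(1-\frac{y^3}{j^3}\Bigr)\Bigr]=-12y\sum_\ell y^{3\ell}\sum_{\alpha+\beta=\ell,\ 2\nmid\beta}\zeta(3_\alpha,1,3_\beta).$$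
(The bracket is twice the part of odd degree in the factors with $j>k$; convergence of $U_R$ is checked in Section 11.) Comparing coefficients of powers of $y=z/2$, Theorem 1 for all $\ell\ge0$ is equivalent to
$$S(z)=-2T(z/2),\qquad U(z)=U_R(z/2),\qquad V(z)=V_0(z/2).\tag{7}$$

**A first approach: a product formula at finite level.** Zhao's theorem says $P(z)=\Pi_+(z/2)=\prod_m\bigl(1+\frac{z^3}{(2m)^3}\bigr)$, so one would try to prove that $p_{2m}$ is the partial product, by induction on $m$. This stops at $m=1$: $p_2=1+\frac{z^3}4$, not $1+\frac{z^3}8$. The predicted zero $z=-2$ of $P$ is not a zero of the partial products: (6) gives $p_2(-2)=-1$ and $p_4(-2)=-\frac14$. The zeros appear only in the limit, and an argument must look at the limit directly.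

**Zeros and growth.** An entire function of small order is determined by its zeros, or by its values at the zeros of another function, once we control its growth well enough. We use $w=z^3$ as the variable. Order always means order in $w$.

**Lemma 1.** An entire function $\varphi(w)$ of order $<\frac12$ with $\varphi(w)=O(|w|^A)$, $A\ge0$, as $|w|\to\infty$ on a ray is a polynomial of degree $\le A$.

*Proof.* Let $d=\lfloor A\rfloor$ and let $\mathcal T_d$ be the Taylor polynomial of $\varphi$ of degree $d$. Then $\chi=(\varphi-\mathcal T_d)/w^{d+1}$ is entire of order $<\frac12$, and $\chi\to0$ along the ray because $A<d+1$. The plane slit along the ray is a sector of opening $2\pi$; on its two sides $\chi$ is bounded. The Phragmén–Lindelöf principle for opening $2\pi$ allows growth of order $<\frac12$, so $\chi$ is bounded, hence constant, hence $0$. $\square$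

**Lemma 2.** If $F$ and $E$ are entire of order $\le\frac13$, $E(0)\ne0$, and $F/E$ is entire, then $F/E$ has order $\le\frac13$.

*Proof.* We may assume $F\not\equiv0$. By Hadamard factorization, each function is a constant times a power of $w$ times a product $\prod(1-w/w_i)$ over its nonzero zeros, with $\sum|w_i|^{-\sigma}<\infty$ for every $\sigma>\frac13$. The zeros of $E$ occur among those of $F$ with multiplicity, so $F/E$ is a constant times a power of $w$ times the product over the remaining zeros, and such a product has order $\le\sigma$ for every $\sigma>\frac13$. $\square$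

So for $P$ we need two things: that $P$ vanishes at $z=-2K$ for $K=1,2,\dots$, and a bound $|P(z)|\le|z|^{O(1)}\,\Pi_+(z/2)$ for large $z>0$. Taking absolute values termwise is not enough. It gives, with $r=|z|$ and the duality theorem for MZVs, $|P(z)|\le\sum r^{3\ell}\zeta(\{1,2\}_\ell)=\sum r^{3\ell}\zeta(3_\ell)=\Pi_+(r)$, and the function $\Pi_+(z/2)^2$ passes all the resulting tests. It vanishes at all $z=-2K$, it equals $1$ at $0$, and
$$\Pi_+(r/2)^2=\prod_m\Bigl(1+\frac{r^3}{(2m)^3}\Bigr)^2\le\prod_m\Bigl(1+\frac{r^3}{(2m-1)^3}\Bigr)\Bigl(1+\frac{r^3}{(2m)^3}\Bigr)=\Pi_+(r).$$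
The bound must see the cancellation between the signs $(-1)^k$.

## 4. A growth bound that sees the signs

**Step 1: two steps at once.** This step combines an odd and an even factor, so that signs can cancel. For even $n$ put $a=\frac z{n-1}$, $b=\frac zn$ and $(p,q)=(p_{n-2},q_{n-2})$. From (6), $p_{n-1}=p-a^2q$ and $q_{n-1}=q+ap$, and then
$$p_n=(1+ab^2)p+(b^2-a^2)q,\qquad q_n=(a+b)p+(1-a^2b)q.\tag{8}$$

**Step 2: a better second coordinate.** The entry $a+b$ has size $2|z|/n$, whose sum over $n$ diverges, so norms of the matrices in (8) are useless. We replace $q$ by a coordinate in which the absolute row sums are close to $1$. For $z\ne0$ and $n=2m$ let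
$$f_m=\frac{z^2q_n}{n(n+1)}-p_n .$$
For $m\ge2$ substitute $q=\frac{(n-2)(n-1)}{z^2}(p+f)$, with $f=f_{m-1}$, in (8). Put
$$s_n=\frac{(n-2)(2n-1)}{n^2(n-1)},\qquad u_n=\frac{(n-2)(n-1)}{n(n+1)} .$$
Since $b^2-a^2=-z^2\frac{2n-1}{n^2(n-1)^2}$,
$$p_n=\Bigl(1-s_n+\frac{z^3}{n^2(n-1)}\Bigr)p-s_nf .$$
In $\frac{z^2q_n}{n(n+1)}$ the coefficient of $f$ is $u_n-\frac{z^3(n-2)}{n^2(n^2-1)}$, and the coefficient of $p$ is
$$\frac{z^3(2n-1)}{n^2(n^2-1)}+u_n-\frac{z^3(n-2)}{n^2(n^2-1)}=u_n+\frac{z^3}{n^2(n-1)} .$$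
Subtracting $p_n$, the cubes of $z$ cancel in the coefficient of $p$:
$$f_m=-(1-s_n-u_n)\,p+\Bigl(u_n+s_n-\frac{z^3(n-2)}{n^2(n^2-1)}\Bigr)f .$$

**Step 3: row sums.** Here we bound one step in the maximum norm. We have $0\le s_n\le1$, because $n^2(n-1)-(n-2)(2n-1)=n^3-3n^2+5n-2>0$ for $n\ge2$. Over the denominator $n^2(n^2-1)$ the numerator of $1-s_n-u_n$ is
$$(n^4-n^2)-(2n^3-3n^2-3n+2)-(n^4-4n^3+5n^2-2n)=2n^3-3n^2+5n-2=(2n-1)(n^2-n+2)>0 .$$
With $r=|z|$ the absolute row sums are therefore at most $1+\frac{r^3}{n^2(n-1)}$ for $p_n$ and at most $1+\frac{r^3(n-2)}{n^2(n^2-1)}\le1+\frac{r^3}{n^2(n-1)}$ for $f_m$. So $\mu_m=\max(|p_{2m}|,|f_m|)$ satisfies $\mu_m\le\bigl(1+\frac{r^3}{n^2(n-1)}\bigr)\mu_{m-1}$ for $m\ge2$.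

**Step 4: start.** For $(1,0)$: $p_2=1+\frac{z^3}4$, $q_2=\frac32z$, $f_1=-1$. For $(0,1)$: $p_2=-\frac34z^2$, $q_2=1-\frac{z^3}2$, $f_1=\frac{11}{12}z^2-\frac{z^5}{12}$. So $\mu_1\le1+\frac{r^3}4$ in the first case and $\mu_1\le r^2(1+\frac{r^3}4)$ in the second. We have proved:

**Lemma 3.** Let $L(r)=\prod_{n\ge2\text{ even}}\bigl(1+\frac{r^3}{n^2(n-1)}\bigr)$. For all $z\ne0$, $|z|=r$, and $m\ge1$,
$$\mu_m\le L(r)\ \text{ for the start }(1,0),\qquad \mu_m\le r^2L(r)\ \text{ for the start }(0,1).\tag{9}$$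
Moreover $\log L(r)=O(r)$ and
$$L(r)\le C\,r^{1/2}\,\Pi_+(r/2)\qquad(r\ge1).\tag{10}$$

*Proof of the last two claims.* For $\kappa>0$, $\sum_k\log(1+\kappa r^3/k^3)\le r\int_0^\infty\log(1+\kappa x^{-3})dx=O(r)$, the summand being decreasing in $k$. Since $n^2(n-1)\ge n^3/2$, this with $n=2k$, $\kappa=\frac14$ bounds $\log L$. It also shows $\log\Pi_+(r)=O(r)$. For (10) write $\Pi_+(r/2)=\prod_{n\text{ even}}(1+\frac{r^3}{n^3})$. The quotient of the $n$-th factors is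
$$\frac{n(n^3-n^2+r^3)}{(n-1)(n^3+r^3)}=1+\frac{r^3}{(n-1)(n^3+r^3)} .$$
In $\sum_{n\text{ even}}\frac{r^3}{(n-1)(n^3+r^3)}$ the terms with $n\le r$ contribute at most $\sum_{2m\le r}\frac1{2m-1}\le1+\frac12\log r$, and those with $n>r$ at most $\sum_{n>r}\frac{2r^3}{n^4}=O(1)$. $\square$

The comparison function is now $\Pi_+(r/2)$ and the loss is only $r^{1/2}=|w|^{1/6}$.

## 5. Limits, constant terms, determinant

In this section constants $C$ and $O$-constants may change from line to line.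

**Lemma 4.** Locally uniformly in $z\in\mathbb C$, $p_N$ converges to a limit $p_\infty$ and $q_N-zp_\infty(\log N+\gamma)$ converges. Call the limits $P,U$ for the start $(1,0)$ and $S,V$ for the start $(0,1)$. They are entire.

*Proof.* By (9) (and trivially at $z=0$) $p_{2m}$ is bounded locally uniformly. Then (8) gives $|q_n|\le(1+Cn^{-3})|q_{n-2}|+Cn^{-1}$ for even $n$, so $q_n=O(\log n)$. Hence $p_n-p_{n-2}=O(n^{-3}\log n)$ and $p_n=p_\infty+O(n^{-2}\log n)$. Next $q_n-q_{n-2}=zp_\infty\bigl(\frac1{n-1}+\frac1n\bigr)+O(n^{-3}\log n)$, and $H_n=\log n+\gamma+O(1/n)$, so $q_n-zp_\infty(\log n+\gamma)$ converges along even $n$. For odd indices, $p_{n-1}=p_{n-2}-a^2q_{n-2}$ and $q_{n-1}=q_{n-2}+ap_{n-2}$ differ from the preceding even ones by $o(1)$, and so do the logarithms. Limits of locally uniformly convergent entire functions are entire. $\square$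

**Lemma 5.** The Taylor coefficients of $P,S,U,V$ are the values listed in Section 3.

*Proof.* Coefficients converge under locally uniform convergence, so $P$ and $S$ are clear. The coefficients of $U$ and $V$ are $1$ (for $z^0$ in $V$), $\lim(H_N-\log N-\gamma)=0=\zeta_{\mathrm{sh}}(1)$ (for $z^1$ in $U$), and otherwise numbers
$$\kappa=\lim_N\bigl[\zeta_N(\mathbf s',1)-\zeta(\mathbf s')(\log N+\gamma)\bigr]$$
with $\mathbf s'$ ending in $\bar2$. We must identify $\kappa$ with $\zeta_{\mathrm{sh}}(\mathbf s)$, $\mathbf s=(\mathbf s',1)$, of depth $d$.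

Here $w_{\mathbf s}=w'1$ with $w'=w_{\mathbf s'}$, which begins with a nonzero letter and ends in $0$. Inserting $1$ in all positions, $w'\sqcup\!\sqcup1=w'1+\sum u$, where every $u$ begins with a nonzero letter and ends in $0$, so is convergent. Thus $I(0;w'1;1)=-\sum I(0;u;1)$, while for $t<1$
$$I(0;w'1;t)=I(0;w';t)\log(1-t)-\sum I(0;u;t).$$
As $t\to1^-$, $I(0;u;t)\to I(0;u;1)$. Because $w'$ ends in $0$ and iterated integrals grow at most like a power of $\log\frac1{1-t}$, the difference $I(0;w';t)-I(0;w';1)$ is $O\bigl((1-t)\log^M\frac1{1-t}\bigr)$ for some $M$. Put $\mathcal A=\zeta(\mathbf s')$ and $a_k=\zeta_{k-1}(\mathbf s')$, multiply by $(-1)^d$ and use (1):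
$$\sum_ka_k\frac{t^k}k=-\mathcal A\log(1-t)+\zeta_{\mathrm{sh}}(\mathbf s)+o(1).$$
By Lemma 4, $\sum_{k\le N}\frac{a_k}k-\mathcal A(\log N+\gamma)\to\kappa$, that is, $\sum_k\frac{a_k-\mathcal A}k=\kappa$. By Abel's theorem $\sum(a_k-\mathcal A)\frac{t^k}k\to\kappa$, and the last display says that this limit is $\zeta_{\mathrm{sh}}(\mathbf s)$. $\square$

**Lemma 6.** $PV-US=D(z)$ with $D(z)=\prod_{k\ge1}\bigl(1-\frac{(-1)^kz^3}{k^3}\bigr)$, and $D(2y)=\Pi_-(y)\Pi_+(2y)/\Pi_+(y)$.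

*Proof.* $\det A_k=1-(-1)^kz^3/k^3$, so the determinant of the product of the first $N$ matrices tends to $D$. The determinant is $p^Pq^S-q^Pp^S$, in the obvious notation. Insert $q^P=zP(\log N+\gamma)+U+o(1)$, $q^S=zS(\log N+\gamma)+V+o(1)$ and $p=p_\infty+O(N^{-2}\log N)$; the terms with $\log N+\gamma$ cancel. In $D(2y)$ the factors with $k=2j$ give $\Pi_-(y)$, and those with $k$ odd give $\prod_{k\text{ odd}}(1+\frac{8y^3}{k^3})=\Pi_+(2y)/\Pi_+(y)$. $\square$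

**Lemma 7.** For $|z|=r\ge1$, $|U(z)|\le C\,r(1+\log r)L(r)\le C\,r^{3/2}(1+\log r)\,\Pi_+(r/2)$.

*Proof.* Here we make Lemma 4 quantitative in $r$. Take the start $(1,0)$, $L=L(r)$, and $N_0=2\lceil r^{3/2}\rceil$, so $2r^{3/2}\le N_0\le4r^{3/2}$.

At $N_0$: from the definition of $f_m$ and (9), $|q_{N_0}|\le\frac{N_0(N_0+1)}{r^2}\cdot2L\le CrL$.

Beyond $N_0$: for even $n>N_0$, (8) gives $|q_n|\le\bigl(1+\frac{r^3}{n(n-1)^2}\bigr)|q_{n-2}|+rL\bigl(\frac1{n-1}+\frac1n\bigr)$. Since $\prod_{n>N_0}\bigl(1+\frac{r^3}{n(n-1)^2}\bigr)\le e^{Cr^3/N_0^2}\le C$,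
$$|q_n|\le CrL\Bigl(1+\log\frac n{N_0}\Bigr),\qquad |p_n-p_{n-2}|\le C\frac{r^3L}{n^3}\Bigl(1+\log\frac n{N_0}\Bigr),\qquad |p_n-p_\infty|\le C\frac{r^3L}{n^2}\Bigl(1+\log\frac n{N_0}\Bigr),$$
the last by summation, for even $n\ge N_0$. Sum the second equation of (8) from $N_0$ to $M$, subtract $zp_\infty(\log M+\gamma)$ and let $M\to\infty$:
$$U=q_{N_0}-zp_\infty H_{N_0}+\sum_{n>N_0,\ n\text{ even}}\bigl[(a+b)(p_{n-2}-p_\infty)-a^2b\,q_{n-2}\bigr].$$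
The sum is $O\bigl(\sum_{n>N_0}\frac{r^4L}{n^3}(1+\log\frac n{N_0})\bigr)=O(r^4L/N_0^2)=O(rL)$. Also $|p_\infty|\le L$ and $H_{N_0}=O(1+\log r)$. Finally use (10). $\square$

By (9), Lemma 7 and $\log L(r)=O(r)$, the functions $P$, $S/z^2$, $U/z$ are entire in $w=z^3$ of order $\le\frac13$. We now look for their values at special points.

## 6. A four-dimensional system behind the six words

We must evaluate $P$ at $z=-2K$ and $S$ at $z=2K$, where no finite $N$ helps. The plan is to realize $(p_k,q_k)$ through a linear differential equation on $[0,1]$ whose value at $t=1$ gives $p_\infty$.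

**Step 1: six functions.** For a row $(p_k,q_k)$ as in (6) and $|t|<1$ put
$$m_3=p_0+\sum_{k\ge1}(p_k-p_{k-1})t^k,\quad m_4=q_0+\sum_{k\ge1}(q_k-q_{k-1})t^k,\quad m_2=z\sum_{k\ge1}(-1)^kq_{k-1}\frac{t^k}k,$$
and $m_0(t)=m_3(-t)$, $m_1(t)=m_4(-t)$, $m_5(t)=m_2(-t)$. Then
$$m_1'=\frac{-zm_0}{1+t},\quad m_2'=\frac{-zm_1}{1+t},\quad m_3'=\frac{zm_2}t,\quad m_4'=\frac{zm_3}{1-t},\quad m_5'=\frac{zm_4}{1-t},\quad m_0'=\frac{zm_5}t.\tag{11}$$
Indeed, $k(p_k-p_{k-1})=z^2(-1)^kq_{k-1}/k$ is the equation for $m_3'$. Since $\frac{m_3}{1-t}=\sum_{k\ge0}p_kt^k$ and $k(q_k-q_{k-1})=zp_{k-1}$, we get the one for $m_4'$. Since $m_5=z\sum q_{k-1}\frac{t^k}k$ and $\frac{m_4}{1-t}=\sum_{k\ge0}q_kt^k$, we get $m_5'$. The other three follow by $t\mapsto-t$.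

**Step 2: behavior at $t=1$.** By Abel, $m_3(t)\to p_\infty$ as $t\to1^-$. So $m_3$ is bounded on $[0,1)$, and integrating (11) in turn, $m_4=O(1+\log\frac1{1-t})$, $m_5=O(1+\log^2\frac1{1-t})$, and $m_0,m_1,m_2$ are bounded.

**Step 3: the exterior square.** This step explains (11) by a smaller system. Let $W$ have basis $a,b,c,d$ (in this section and the next these letters are vectors), and define operators, all unlisted images being $0$, by
$$e_0d=a;\qquad e_1a=b,\ e_1c=-\tfrac12d;\qquad e_{-1}a=c,\ e_{-1}b=-\tfrac12d;\qquad X(t)=\frac{e_0}t+\frac{e_1}{1-t}-\frac{e_{-1}}{1+t}.$$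
In $\Lambda^2W$ put
$$v_0=a\wedge b,\quad v_1=-b\wedge c-\tfrac12a\wedge d,\quad v_2=-c\wedge d,\quad v_3=a\wedge c,\quad v_4=b\wedge c-\tfrac12a\wedge d,\quad v_5=-b\wedge d .$$
Operators act on $\Lambda^2W$ as derivations. For $e_{-1}$:
$$e_{-1}v_0=c\wedge b-\tfrac12a\wedge d=v_1,\qquad e_{-1}v_1=\tfrac12d\wedge c-\tfrac12c\wedge d=v_2,\qquad e_{-1}v_4=-\tfrac12d\wedge c-\tfrac12c\wedge d=0,$$
and $e_{-1}$ kills $v_2$, $v_3$ (image $c\wedge c$) and $v_5$ (image $\frac12d\wedge d$). For $e_1$: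
$$e_1v_3=b\wedge c-\tfrac12a\wedge d=v_4,\qquad e_1v_4=-\tfrac12b\wedge d-\tfrac12b\wedge d=v_5,\qquad e_1v_1=\tfrac12b\wedge d-\tfrac12b\wedge d=0,$$
and $e_1$ kills $v_0,v_2,v_5$. For $e_0$: $e_0v_2=-c\wedge a=v_3$ and $e_0v_5=-b\wedge a=v_0$; it kills the rest. Hence $m=\sum m_iv_i$ satisfies $m'=zXm$ if and only if (11) holds.

Call $m^P,m^S$ the solutions for the starts $(1,0)$ and $(0,1)$. They are analytic at $0$, with
$$m^P(0)=v_0+v_3=a\wedge(b+c),\qquad m^S(0)=v_1+v_4=-a\wedge d .$$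
In the basis of bivectors,
$$m=m_0\,a\wedge b+m_3\,a\wedge c-\tfrac12(m_1+m_4)\,a\wedge d+(m_4-m_1)\,b\wedge c-m_5\,b\wedge d-m_2\,c\wedge d.\tag{12}$$

**Step 4: uniqueness.** This step lets one endpoint decide everything.

**Lemma 8.** A solution of the system defined by $zX$ on $W$ or an exterior power of $W$, or by $-zX^*$ on $W^*$, that is analytic at $t=0$ (or at $t=1$) and vanishes there is identically $0$.

*Proof.* Since $e_0^2=e_1^2=0$ on $W$, the residues at $0$ and $1$ are nilpotent on $W$, hence on $W^*$ and on $\Lambda^\bullet W$. If a nonzero solution vanished to exact order $n\ge1$, its lowest coefficient would be an eigenvector of the residue with eigenvalue $n$, which is impossible for a nilpotent operator. $\square$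

**Step 5: pairing with small solutions.** Here we see how a solution in four dimensions tests $m$. If $g'=zXg$ in $W$, then $(m\wedge g)'=zX(m\wedge g)$ in $\Lambda^3W$. If $h'=-zX^*h$ in $W^*$, define $h\lrcorner(u\wedge v)=h(u)v-h(v)u$. From
$$h\lrcorner X(u\wedge v)=h(Xu)v-h(v)Xu+h(u)Xv-h(Xv)u=X\bigl(h\lrcorner(u\wedge v)\bigr)+(X^*h)\lrcorner(u\wedge v)$$
we get $(h\lrcorner m)'=zX(h\lrcorner m)$. In coordinates $g=g_aa+g_bb+g_cc+g_dd$ and $h_a=h(a)$, etc.,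
$$g_a'=\frac{zg_d}t,\quad g_b'=\frac{zg_a}{1-t},\quad g_c'=-\frac{zg_a}{1+t},\quad g_d'=\frac z2\Bigl(\frac{g_b}{1+t}-\frac{g_c}{1-t}\Bigr);\tag{13}$$
$$h_a'=-z\Bigl(\frac{h_b}{1-t}-\frac{h_c}{1+t}\Bigr),\quad h_b'=-\frac{zh_d}{2(1+t)},\quad h_c'=\frac{zh_d}{2(1-t)},\quad h_d'=-\frac{zh_a}t.\tag{14}$$

*Example: $P(-2)=0$.* For $z=-2$,
$$g=(1-t^2)\,a-(1+t)^2\,b-(1-t)^2\,c+t^2\,d$$
solves (13): for instance $g_b'=-2(1+t)=\frac{-2(1-t^2)}{1-t}$ and $g_d'=2t=-\bigl(-(1+t)+(1-t)\bigr)$. At $t=0$, $m^P\wedge g=a\wedge(b+c)\wedge(a-b-c)=0$, so $m^P\wedge g\equiv0$ by Lemma 8. By (12), its coefficient at $a\wedge b\wedge c$ is $m_0g_c-m_3g_b+(m_4-m_1)g_a$. As $t\to1$ this tends to $4P(-2)$, because $g_a,g_c=O(1-t)$ beat the logarithms. So $P(-2)=0$, although no $p_N$ has this zero built in. We need such polynomial solutions at every $z=\pm2K$.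

## 7. Polynomial solutions at $z=\pm2K$

**Step 1: one scalar equation.** This step reduces (13) and (14) to a single problem. Write $g_b=z(\Xi+\Theta)$, $g_c=z(\Xi-\Theta)$. The second and third equations of (13) say $g_a=G:=(1-t^2)\Theta'$ and $\Xi'=t\Theta'$. The first says $g_d=tG'/z$, and the last becomes, since $\frac{\Xi+\Theta}{1+t}-\frac{\Xi-\Theta}{1-t}=\frac{2(\Theta-t\Xi)}{1-t^2}$,
$$(1-t^2)(tG')'=z^3(\Theta-t\Xi).$$
Likewise $h_b=\frac z2(\Xi-\Theta)$, $h_c=\frac z2(\Xi+\Theta)$, $h_d=G=(1-t^2)\Theta'$, $h_a=-tG'/z$, with $\Xi'=t\Theta'$, satisfy the last three equations of (14). The first has right-hand side $-z\frac{(h_b-h_c)+t(h_b+h_c)}{1-t^2}=z^2\frac{\Theta-t\Xi}{1-t^2}$, so it becomes $(1-t^2)(tG')'=-z^3(\Theta-t\Xi)$. Both $z=-2K$ in (13) and $z=2K$ in (14) ask for a polynomial solution of the same equation with factor $-8K^3$.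

**Step 2: the solution.** Fix an integer $K\ge1$ and let $R_k=\prod_{j=1}^k\frac{j^3-K^3}{j^3+K^3}$. Then $R_0=1$, $R_K=0$, and
$$K^3(R_k+R_{k-1})=k^3(R_{k-1}-R_k)\qquad(k\ge1).\tag{15}$$
Let $\rho=\sum_{k=0}^{K-1}R_k$ and, with the Legendre polynomials $P_k$,
$$\Theta(t)=t\sum_{k=0}^{K-1}R_kP_k(1-2t^2),\qquad G=(1-t^2)\Theta',\qquad \Xi(t)=\tfrac12+\int_0^t\tau\,\Theta'(\tau)\,d\tau .$$

*Examples.* For $K=1$: $\Theta=t$, $G=1-t^2$, $\Xi=\frac12(1+t^2)$, which gives the $g$ of Section 6. For $K=2$: $R_1=-\frac79$ and $\Theta=\frac29(t+7t^3)$; one finds $(1-t^2)(tG')'=\frac29(80t-416t^3+336t^5)$ and $\Theta-t\Xi=\frac29(-\frac54t+\frac{13}2t^3-\frac{21}4t^5)$, whose ratio is $-64=-8K^3$.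

**Lemma 9.** $(1-t^2)(tG')'=-8K^3(\Theta-t\Xi)$.

*Proof.* *Expansion in powers of $t$.* Let $\lambda=k(k+1)$ and
$$\kappa_j(k)=\prod_{i=1}^j(k+i)(k-i+1)=\prod_{i=0}^{j-1}\bigl(\lambda-i(i+1)\bigr),\qquad c_j=\sum_{k=0}^{K-1}R_k\kappa_j(k).$$
Since $P_k(1-2s)=\sum_j\frac{(-1)^j}{j!^2}\kappa_j(k)s^j$, we have $\Theta=\sum_jb_jt^{2j+1}$ with $b_j=\frac{(-1)^j}{j!^2}c_j$. With $\beta_j=(2j+1)b_j$ and $\beta_{-1}=0$, $G=\sum_j(\beta_j-\beta_{j-1})t^{2j}$ and $\Xi=\frac12+\sum_j\frac{\beta_j}{2j+2}t^{2j+2}$. Comparing coefficients of $t^{2j+1}$ and dividing by $4$, the claim is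
$$\beta_1-\beta_0=-2K^3\bigl(b_0-\tfrac12\bigr),\qquad (j+1)^2(\beta_{j+1}-\beta_j)-j^2(\beta_j-\beta_{j-1})=-2K^3\Bigl[b_j-\frac{(2j-1)b_{j-1}}{2j}\Bigr]\ (j\ge1).$$

*The case $j=0$.* As $b_0=\rho$ and $\beta_1=-3c_1$, it says $\sum_kR_k(3\lambda+1)=K^3(2\rho-1)$. By (15) and $R_K=0$,
$$K^3(2\rho-1)=\sum_{k=1}^KK^3(R_k+R_{k-1})=\sum_{k=1}^Kk^3(R_{k-1}-R_k)=\sum_{k=0}^{K-1}R_k\bigl((k+1)^3-k^3\bigr),$$
and $(k+1)^3-k^3=3\lambda+1$.

*The case $j\ge1$.* Multiplying by $(-1)^{j+1}j!^2$, the claim becomes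
$$(2j+3)c_{j+1}+(2j+1)(2j^2+2j+1)c_j+(2j-1)j^4c_{j-1}=K^3\bigl[2c_j+j(2j-1)c_{j-1}\bigr].\tag{16}$$
To use (15) on the right we write the summand as a sum of two neighbors. Let
$$Q(k)=k(k-j+1)\kappa_{j-1}(k)=k^2\prod_{i=1}^{j-1}(k^2-i^2).$$
From the second form, $Q(k+1)=(k+1)(k+j)\kappa_{j-1}(k)$, and $Q(0)=0$. Now
$$k(k-j+1)+(k+1)(k+j)=2\lambda+j=2\bigl(\lambda-j(j-1)\bigr)+j(2j-1),$$
so $2\kappa_j+j(2j-1)\kappa_{j-1}=Q(k)+Q(k+1)$. With $R_K=0$, $Q(0)=0$ and (15), the right side of (16) is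
$$\sum_{k=1}^KQ(k)K^3(R_k+R_{k-1})=\sum_{k=1}^Kk^3Q(k)(R_{k-1}-R_k)=\sum_{k=0}^{K-1}R_k\bigl[(k+1)^3Q(k+1)-k^3Q(k)\bigr].$$
The bracket is $\kappa_{j-1}$ times
$$(k+1)^4(k+j)-k^4(k+1-j)=\lambda(3\lambda+1)+j(2\lambda^2+4\lambda+1)=(2j+3)\lambda^2+(4j+1)\lambda+j,$$
where we used $(k+1)^4+k^4=(2\lambda+1)^2-2\lambda^2$. On the left of (16), since $\kappa_j=\kappa_{j-1}(\lambda-j^2+j)$ and $\kappa_{j+1}=\kappa_j(\lambda-j^2-j)$, the summand is $\kappa_{j-1}$ times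
$$(\lambda-j^2+j)\bigl[(2j+3)(\lambda-j^2-j)+(2j+1)(2j^2+2j+1)\bigr]+(2j-1)j^4 .$$
The bracket equals $(2j+3)\lambda+2j^3+j^2+j+1$. The coefficient of $\lambda$ in the total is $2j^3+j^2+j+1-(2j^3+j^2-3j)=4j+1$, and the constant term is $-(j^2-j)(2j^3+j^2+j+1)+2j^5-j^4=-(2j^5-j^4-j)+2j^5-j^4=j$. The two sides agree. $\square$

At $t=1$ Lemma 9 gives $\Theta(1)=\Xi(1)$, and $G(1)=0$ by definition.

**Step 3: the special values.**

**Lemma 10.** $P(-2K)=0$ and $K\,S(2K)=-\rho\,P(2K)$.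

*Proof.* (i) Let $z=-2K$. By Step 1 and Lemma 9, $g=(G,\,z(\Xi+\Theta),\,z(\Xi-\Theta),\,tG'/z)$ is a polynomial solution of (13), with $g(0)=G(0)a+\frac z2(b+c)\ne0$. So $m^P\wedge g$ vanishes at $0$, hence identically by Lemma 8. By (12), its coefficients at $a\wedge c\wedge d$ and $a\wedge b\wedge c$ are
$$m_3g_d-m_2g_a+\tfrac12(m_1+m_4)g_c\qquad\text{and}\qquad m_0g_c-m_3g_b+(m_4-m_1)g_a .$$
We have $g_a(1)=g_c(1)=0$, so $g_a,g_c=O(1-t)$, while the $m_i$ are $O(\log^2\frac1{1-t})$ as $t\to1$. In the limit, $P(-2K)g_d(1)=P(-2K)g_b(1)=0$. By Lemma 8 at $t=1$, $g(1)\ne0$, so $g_b(1)$ or $g_d(1)$ is nonzero, and $P(-2K)=0$.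

(ii) Let $z=2K$. Then $h_a=-tG'/z$, $h_b=\frac z2(\Xi-\Theta)$, $h_c=\frac z2(\Xi+\Theta)$, $h_d=G$ is a polynomial solution of (14). At $0$: $h_a=0$, $h_b+h_c=K$, $h_d=\Theta'(0)=\rho$ (because $P_k(1)=1$). So $h\lrcorner m^P(0)=h_a(b+c)-(h_b+h_c)a=-Ka$ and $h\lrcorner m^S(0)=-h_ad+h_da=\rho a$. Hence $\rho\,(h\lrcorner m^P)+K\,(h\lrcorner m^S)$ vanishes at $0$, and identically by Lemma 8. By (12), the coefficients of $c$ and $a$ in $h\lrcorner m$ are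
$$h_am_3+h_b(m_4-m_1)+h_dm_2\qquad\text{and}\qquad-h_bm_0-h_cm_3+\tfrac12h_d(m_1+m_4).$$
Since $h_b(1)=h_d(1)=0$, they tend to $h_a(1)p_\infty$ and $-h_c(1)p_\infty$. By Lemma 8 at $t=1$, $h(1)\ne0$, so $h_a(1)$ or $h_c(1)$ is nonzero. Therefore $\rho P(2K)+KS(2K)=0$. $\square$

## 8. $P=\Pi_+(z/2)$ and $S=-2T(z/2)$

**Step 1: $P$.** Here zeros and growth meet. In the variable $w$, $\Pi_+(z/2)=\prod_k(1+\frac w{8k^3})$ has simple zeros at $w=-8K^3$, where $P$ vanishes by Lemma 10. So $\varphi=P(z)/\Pi_+(z/2)$ is entire in $w$, of order $\le\frac13$ by Lemma 2. On $w>0$, (9) and (10) give $|\varphi|\le Cr^{1/2}=C|w|^{1/6}$. By Lemma 1, $\varphi$ is constant, equal to $\varphi(0)=1$. Hence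
$$P(z)=\Pi_+(z/2),\qquad\text{that is, } 8^\ell\zeta(\{1,\bar2\}_\ell)=\zeta(3_\ell).$$

**Step 2: $T(K)$.** We compare $S(2K)$ with $-2T(K)$. Since $\prod_{j<k}(1-\frac{K^3}{j^3})=R_{k-1}\prod_{j<k}(1+\frac{K^3}{j^3})$ and $\frac{2K^3}{k^3+K^3}R_{k-1}=R_{k-1}-R_k$,
$$T(K)=\Pi_+(K)\sum_{k=1}^K\frac{kK^2}{k^3+K^3}R_{k-1}=\frac{\Pi_+(K)}{2K}\sum_{k=1}^Kk(R_{k-1}-R_k)=\frac{\Pi_+(K)}{2K}\,\rho ,$$
the last equality by summation by parts with $R_K=0$. By Lemma 10 and Step 1, $S(2K)=-\frac\rho K\Pi_+(K)=-2T(K)$.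

**Step 3: $S$.** This is the same interpolation, now at the zeros $w=8K^3$ of $\Pi_-(z/2)$, which are simple. The function
$$\varphi=\frac{S(z)+2T(z/2)}{z^2\,\Pi_-(z/2)}$$
is entire in $w$. Its order is $\le\frac13$ by Lemma 2, since $|T(y)|\le\zeta(2)|y|^2\Pi_+(|y|)$. On $w<0$ take $z=-r$: then $\Pi_-(-r/2)=\Pi_+(r/2)$ and $|S|\le r^2L(r)\le Cr^{5/2}\Pi_+(r/2)$, so $\varphi=O(r^{1/2})=O(|w|^{1/6})$. By Lemma 1, $\varphi$ is constant, and $\varphi(0)=\zeta(\bar2)+\frac12\zeta(2)=0$. Hence $S(z)=-2T(z/2)$. **This proves (3).**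

## 9. A second determinant identity, from Dougall's sum

With $y=z/2$, Lemma 6 now reads
$$\Pi_+(y)\,V+2\,U\,T(y)=D(2y),\tag{17}$$
one equation for two unknown functions. We now produce an identity of the same shape in which $V$ is replaced by $V_0$. Let $\psi=\Gamma'/\Gamma$ and
$$\Lambda(y)=\sum_c\bigl(\psi(1)-\psi(1+cy)\bigr)=3\sum_k\Bigl(\frac{k^2}{k^3+y^3}-\frac1k\Bigr)=-3\sum_k\frac{y^3}{k(k^3+y^3)},$$
where we used $\sum_c\frac1{k+cy}=\frac{3k^2}{k^3+y^3}$. Put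
$$U_0(y)=y\,\Pi_+(y)\Lambda(y)=-3\sum_k\frac{y^4}{k^4}\prod_{j\ne k}\Bigl(1+\frac{y^3}{j^3}\Bigr).\tag{18}$$
It is entire, $y$ times a function of $y^3$, and $|U_0(y)|\le3\zeta(4)|y|^4\Pi_+(|y|)$.

**Recall (Dougall's bilateral sum; see the books of Bailey and Slater on hypergeometric series).** With $(b)_n=\Gamma(b+n)/\Gamma(b)$ for $n\in\mathbb Z$, and $\operatorname{Re}(1+2a-b_1-b_2-b_3-b_4)>0$,
$$\sum_{n\in\mathbb Z}\frac{\frac a2+n}{\frac a2}\prod_{i=1}^4\frac{(b_i)_n}{(1+a-b_i)_n}=\frac{\Gamma(1+2a-b_1-b_2-b_3-b_4)\prod_{i=1}^4\Gamma(1-b_i)\Gamma(1+a-b_i)}{\Gamma(1+a)\Gamma(1-a)\prod_{i<j}\Gamma(1+a-b_i-b_j)}$$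
whenever all terms are defined. This is the ${}_5H_5$ sum.

**Lemma 11.** $\Pi_+(y)V_0(y)+2U_0(y)T(y)=D(2y)$.

*Proof.* Both sides are entire in $y$, so we may assume $cy\notin\mathbb Z$ for all $c$.

*Apply Dougall.* Let $\tau_n(x)=(x+n)\prod_c\frac{\Gamma(x+n-cy)}{\Gamma(x+n+1+cy)}$, which is analytic near $x=0$. Take $a=2x$ with $x\ne0$ small, $b_c=x-cy$ for the three $c$, and fourth parameter $e=x+\frac12$. Then $1+a-b_c=1+x+cy$. Also $(e)_n/(1+a-e)_n=1$ and $1+2a-\sum_cb_c-e=\frac12$. The denominators contain $1+a-b_c-b_{c'}=1+(c+c')y=1-c''y$, with $c''$ the third root, and $1+a-b_c-e=\frac12+cy$. The $n$-th term is $\tau_n(x)/\tau_0(x)$, so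
$$F(x):=\sum_{n\in\mathbb Z}\tau_n(x)=\tau_0(x)\frac{\prod_c\Gamma(1-x+cy)\Gamma(1+x+cy)\;\Gamma(\frac12-x)\Gamma(\frac12+x)\Gamma(\frac12)}{\Gamma(1+2x)\Gamma(1-2x)\prod_c\Gamma(1-cy)\Gamma(\frac12+cy)} .$$
Use $\Gamma(x-cy)\Gamma(1-x+cy)=\frac\pi{\sin\pi(x-cy)}$, and $x\cdot\frac\pi{\cos\pi x}\cdot\frac{\sin2\pi x}{2\pi x}=\sin\pi x$:
$$F(x)=\frac{\sqrt\pi\,\sin\pi x}{\prod_c\Gamma(1-cy)\Gamma(\frac12+cy)}\prod_c\frac\pi{\sin\pi(x-cy)} .$$
Since $\tau_n=O(n^{-2})$ uniformly near $x=0$, this holds at $x=0$ too.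

*Fold the sum.* Here negative indices are turned into positive ones. By the reflection formula each factor of $\tau_{-k}(x)$ satisfies
$$\frac{\Gamma(x-k-cy)}{\Gamma(x-k+1+cy)}=-\frac{\sin\pi(x+cy)}{\sin\pi(x-cy)}\cdot\frac{\Gamma(-x+k-cy)}{\Gamma(-x+k+1+cy)},$$
and $x-k=-(-x+k)$; so $\tau_{-k}(x)=\theta(x)\tau_k(-x)$ with $\theta(x)=\prod_c\frac{\sin\pi(x+cy)}{\sin\pi(x-cy)}$. Here $\theta(0)=-1$ and $\theta'(0)=-2\pi\sum_c\cot\pi cy$. With $\mathcal T(x)=\sum_{k\ge1}\tau_k(x)$ we have $F=\mathcal T(x)+\tau_0(x)+\theta(x)\mathcal T(-x)$. Differentiating at $0$,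
$$\mathcal T'(0)=\tfrac12\bigl(F'(0)-\tau_0'(0)\bigr)+\pi\sum_c\cot(\pi cy)\,\mathcal T(0),\qquad\tau_0'(0)=\prod_c\frac{\Gamma(-cy)}{\Gamma(1+cy)}=-y^{-3}\prod_c\frac{\Gamma(1-cy)}{\Gamma(1+cy)} .$$

*Translate to $T$.* Factor the products in $T(x;y)$ as
$$\prod_{j<k}\Bigl(1-\frac{y^3}{(j+x)^3}\Bigr)=\prod_c\frac{\Gamma(k+x-cy)\Gamma(1+x)}{\Gamma(1+x-cy)\Gamma(k+x)},\qquad \prod_{j>k}\Bigl(1+\frac{y^3}{(j+x)^3}\Bigr)=\prod_c\frac{\Gamma(k+1+x)}{\Gamma(k+1+x+cy)} .$$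
Since $\Gamma(k+1+x)^3/\Gamma(k+x)^3=(k+x)^3$, this gives
$$T(x;y)=y^2g(x)\mathcal T(x),\qquad g(x)=\prod_c\frac{\Gamma(1+x)}{\Gamma(1+x-cy)},\qquad\frac{g'(0)}{g(0)}=\sum_c\bigl(\psi(1)-\psi(1-cy)\bigr).$$
Therefore
$$\partial_xT(0;y)=T(y)\sum_c\bigl(\psi(1)-\psi(1-cy)+\pi\cot\pi cy\bigr)+\tfrac12y^2g(0)\bigl(F'(0)-\tau_0'(0)\bigr).$$
Because $\psi(1-u)-\psi(u)=\pi\cot\pi u$, $\psi(1+cy)=\psi(cy)+\frac1{cy}$ and $\sum_cc^{-1}=0$, the sum over $c$ is $\Lambda(y)$.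

*Collect.* We have $g(0)=\prod_c\Gamma(1-cy)^{-1}$, so $y^3g(0)\tau_0'(0)=-\Pi_+(y)$ and
$$V_0=\Pi_+-2y\,\partial_xT(0;y)=-2yT\Lambda-y^3g(0)F'(0).$$
From the formula for $F$ and $\prod_c\frac\pi{\sin\pi cy}=y^{-3}\prod_c\Gamma(1+cy)\Gamma(1-cy)$, with $\prod_c\sin(-\pi cy)=-\prod_c\sin\pi cy$,
$$-y^3g(0)F'(0)=\pi^{3/2}\frac{\prod_c\Gamma(1+cy)}{\prod_c\Gamma(1-cy)\Gamma(\frac12+cy)}=\frac{\Pi_-(y)}{\Pi_+(y)}\prod_{k\text{ odd}}\Bigl(1+\frac{8y^3}{k^3}\Bigr)=\frac{D(2y)}{\Pi_+(y)},$$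
since $\prod_{k\text{ odd}}(1+\frac{8y^3}{k^3})=\prod_{j\ge0}\prod_c\frac{j+\frac12+cy}{j+\frac12}=\prod_c\frac{\Gamma(\frac12)}{\Gamma(\frac12+cy)}$. Multiply $V_0=-2yT\Lambda+D(2y)/\Pi_+$ by $\Pi_+$ and use (18). $\square$

## 10. $U=U_0(z/2)$ and $V=V_0(z/2)$

**Step 1: one equation for the differences.** Subtracting Lemma 11 from (17), with $y=z/2$,
$$\Pi_+\,(V-V_0)=-2T\,(U-U_0).\tag{19}$$

**Step 2: values at $y=-K$.** At the zeros of $\Pi_+$ the equation isolates $U$. At $y=-K$,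
$$D(-2K)=\prod_{k\text{ even}}\Bigl(1+\frac{8K^3}{k^3}\Bigr)\prod_{k\text{ odd}}\Bigl(1-\frac{8K^3}{k^3}\Bigr)\ne0,$$
because no odd $k$ equals $2K$. Since $\Pi_+(-K)=0$, (17) gives $2UT=D(-2K)\ne0$ there, so $T(-K)\ne0$, and (19) gives $U=U_0$ at $y=-K$.

**Step 3: growth.** This step makes the interpolation rigid. The function $\varphi=\dfrac{U(z)-U_0(z/2)}{z\,\Pi_+(z/2)}$ is entire in $w$, of order $\le\frac13$ by Lemma 2. On $z=r\to+\infty$, Lemma 7 bounds $U/(z\Pi_+)$ by $Cr^{1/2}(1+\log r)$. Moreover $U_0/(z\Pi_+)=\frac12\Lambda$, and for $y>0$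
$$|\Lambda(y)|=3\sum_k\frac{y^3}{k(k^3+y^3)}\le3\sum_{k\le y}\frac1k+3\sum_{k>y}\frac{y^3}{k^4}=O\bigl(1+\log(1+y)\bigr)\qquad(y\ge1).$$
So $\varphi=O(|w|^{1/2})$, and $\varphi$ is constant by Lemma 1. Since $\zeta_{\mathrm{sh}}(1)=0$ and $U_0=O(y^4)$, $\varphi(0)=0$. Hence
$$U(z)=U_0(z/2),$$
and (19) gives $V(z)=V_0(z/2)$, as $\Pi_+\not\equiv0$. Comparing coefficients of $y^{3\ell}$, **(5) is proved.**

No growth bound for $V$ was needed: the determinant supplies $V$ once $U$ is known.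

## 11. $U_0=U_R$

It remains to pass from $U_0$, which involves $\zeta(3_\alpha,4,3_\beta)$, to $U_R$, which involves $\zeta(3_\alpha,1,3_\beta)$. We interpolate once more at $y=-K$.

**Step 1: growth of $U_R$.** Expanding products, $\prod(1+u_j)-\prod(1-u_j)$ is twice the sum over subsets of odd size, so its absolute value is at most $2\min(1,\sum|u_j|)\prod(1+|u_j|)$. With $\sum_{j>k}j^{-3}\le\frac1{2k^2}$,
$$|U_R(y)|\le12|y|\,\Pi_+(|y|)\sum_k\frac1k\min\Bigl(1,\frac{|y|^3}{2k^2}\Bigr)\le C|y|(1+\log|y|)\Pi_+(|y|)\qquad(|y|\ge1).$$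
The same estimate shows that $U_R$ converges locally uniformly, so it is entire. It is $y$ times a function of $y^3$, and it is $O(y^4)$ at $0$ because $\beta$ odd forces $\ell\ge1$.

**Step 2: reduction at $y=-K$.** Put $\tau=\prod_{j\ne K}(1-\frac{K^3}{j^3})$. In (18) only $k=K$ survives at $y=-K$, so $U_0(-K)=-3\tau$. In $U_R(-K)$ the products $\prod_{j\ne k}(1-\frac{K^3}{j^3})$ vanish unless $k=K$, and $\prod_{j<k}(1-\frac{K^3}{j^3})=0$ for $k>K$. So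
$$U_R(-K)=6\tau-6K\Sigma,\qquad\Sigma=\sum_{k=1}^K\frac1k\prod_{j<k}\Bigl(1-\frac{K^3}{j^3}\Bigr)\prod_{j>k}\Bigl(1+\frac{K^3}{j^3}\Bigr).$$
We need $K\Sigma=\frac32\tau$.

**Step 3: a terminating sum.** We write $\Sigma$ in hypergeometric form. With $k=n+1$,
$$\prod_{j\le n}\Bigl(1-\frac{K^3}{j^3}\Bigr)=\prod_c\frac{(1-cK)_n}{n!},\qquad\prod_{j\le n+1}\Bigl(1+\frac{K^3}{j^3}\Bigr)=\frac{(1+K^3)\prod_c(2+cK)_n}{(n+1)!^3},$$
so the $n$-th term is $\frac{\Pi_+(K)}{1+K^3}(n+1)^2\prod_c\frac{(1-cK)_n}{(2+cK)_n}$, and $(n+1)^2=\frac{(2)_n(2)_n}{n!\,(1)_n}$. We recall the terminating very-well-poised sum (again in the books of Bailey and Slater):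
$${}_5F_4\!\left[{a,\,1+\frac a2,\,c_1,\,c_2,\,-N\atop\frac a2,\,1+a-c_1,\,1+a-c_2,\,1+a+N};1\right]=\frac{(1+a)_N(1+a-c_1-c_2)_N}{(1+a-c_1)_N(1+a-c_2)_N}.$$
Take $a=2$, $N=K-1$, $c_1=1-\omega K$, $c_2=1-\bar\omega K$. Then $(3)_{K-1}=\frac{(K+1)!}2$, and $1+a-c_1-c_2=1-K$ with $(1-K)_{K-1}=(-1)^{K-1}(K-1)!$. Hence
$$\Sigma=\frac{\Pi_+(K)}{1+K^3}\cdot\frac{(K+1)!}2\cdot\frac{(-1)^{K-1}(K-1)!}{(2+\omega K)_{K-1}(2+\bar\omega K)_{K-1}} .$$
Since $1+\omega=-\bar\omega$, $(1+\omega K)(2+\omega K)_{K-1}=(1+\omega K)_K=\frac{\Gamma(1-\bar\omega K)}{\Gamma(1+\omega K)}$, and similarly for the conjugate. With $1+K^3=(1+K)(1+\omega K)(1+\bar\omega K)$ and $\Pi_+(K)^{-1}=K!\,\Gamma(1+\omega K)\Gamma(1+\bar\omega K)$,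
$$K\Sigma=\frac{(-1)^{K-1}K!}{2\,\Gamma(1-\omega K)\Gamma(1-\bar\omega K)} .$$

**Step 4: recognize $\tau$.** We compute $\Pi_+'(-K)$ twice. From the product it is $\frac{3K^2}{K^3}\tau=\frac3K\tau$. From $\Pi_+=\prod_c\Gamma(1+cy)^{-1}$ and $\frac1{\Gamma(1+y)}\sim(-1)^{K-1}(K-1)!\,(y+K)$ it is $\frac{(-1)^{K-1}(K-1)!}{\Gamma(1-\omega K)\Gamma(1-\bar\omega K)}$. So $K\Sigma=\frac32\tau$, and $U_R(-K)=6\tau-9\tau=-3\tau=U_0(-K)$.

**Step 5: interpolation.** The function $(U_R-U_0)/(y\,\Pi_+(y))$ is entire in $y^3$, of order $\le\frac13$ by Lemma 2. On $y>0$ it is $O(1+\log y)$ for $y\ge1$, by Step 1 and the bound on $\Lambda$. It vanishes at $0$. By Lemma 1 it is constant, hence $0$. So $U(z)=U_0(z/2)=U_R(z/2)$. Comparing coefficients of $y^{3\ell+1}$, $2^{3\ell+1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1)=-12\sum_{\alpha+\beta=\ell,\,2\nmid\beta}\zeta(3_\alpha,1,3_\beta)$, which is (4). **All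 three identities (3), (4), (5) are proved for every $\ell\ge0$.** $\blacksquare$

## 12. Closed forms for all four entries

**Theorem 2.** With $y=z/2$,
$$P=\Pi_+(y),\qquad S=-2T(y),\qquad U=y\,\Pi_+(y)\sum_c\bigl(\psi(1)-\psi(1+cy)\bigr),\qquad V=\frac{\Pi_-(y)\Pi_+(2y)}{\Pi_+(y)^2}-2y\,T(y)\Lambda(y).$$
Consequently, for all $\ell\ge0$, with $\sigma_i=\sum_{\alpha+\beta=i}(-1)^\alpha\zeta(3_\alpha,2,3_\beta)$:

1. $2^{3\ell}\zeta(\{1,\bar2\}_\ell)=\zeta(3_\ell)$ (Zhao's theorem), and $2^{3\ell+1}\zeta(\{\bar2,1\}_\ell,\bar2)=-\sigma_\ell$.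
2. $$2^{3\ell+1}\zeta_{\mathrm{sh}}(\{1,\bar2\}_\ell,1)=-3\sum_{\alpha+\beta=\ell-1}\zeta(3_\alpha,4,3_\beta)=3\sum_{j=1}^\ell(-1)^j\zeta(3j+1)\,\zeta(3_{\ell-j}),$$ so the second family is always a polynomial in Riemann zeta values; moreover $$4\sum_{\alpha+\beta=\ell,\ 2\nmid\beta}\zeta(3_\alpha,1,3_\beta)=\sum_{\alpha+\beta=\ell-1}\zeta(3_\alpha,4,3_\beta).$$
3. $$2^{3\ell}\zeta_{\mathrm{sh}}(\{\bar2,1\}_\ell)=d_\ell-6\sum_{i+j=\ell-1,\ j\ge1}(-1)^j\zeta(3j+1)\,\sigma_i,$$ where $$\sum_\ell d_\ell y^{3\ell}=\exp\Bigl(\sum_{m\ge1}\bigl[(-1)^{m-1}(8^m-2)-1\bigr]\frac{\zeta(3m)}m\,y^{3m}\Bigr).$$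

*Proof.* The formulas for $P,S$ are in Section 8, and that for $U$ is Section 10 with (18). The one for $V=V_0$ is Lemma 11 divided by $\Pi_+$, with $D(2y)=\Pi_-(y)\Pi_+(2y)/\Pi_+(y)$ and $U_0=y\Pi_+\Lambda$.

Part 1 compares coefficients. For part 2, expand the two forms of (18): the sum gives $-3\sum_{\alpha+\beta=\ell-1}\zeta(3_\alpha,4,3_\beta)$ as the coefficient of $y^{3\ell+1}$. For $|y|<1$,
$$\Lambda(y)=-3\sum_k\sum_{j\ge1}(-1)^{j-1}\frac{y^{3j}}{k^{3j+1}}=3\sum_{j\ge1}(-1)^j\zeta(3j+1)y^{3j},$$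
so $y\Pi_+\Lambda$ gives the second expression. Each $\zeta(3_m)$ is a polynomial in the numbers $\zeta(3i)$, since $\log\Pi_+(y)=\sum_{m\ge1}(-1)^{m-1}\frac{\zeta(3m)}my^{3m}$. The last formula of part 2 is the comparison with (4).

For part 3, $-2yT\Lambda=-6\sum_{i\ge0,\,j\ge1}(-1)^j\zeta(3j+1)\sigma_i\,y^{3(i+j+1)}$, and
$$\log\frac{\Pi_-(y)\Pi_+(2y)}{\Pi_+(y)^2}=\sum_{m\ge1}\bigl[-1+(-1)^{m-1}8^m-2(-1)^{m-1}\bigr]\frac{\zeta(3m)}my^{3m}.\qquad\square$$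

For $\ell=1$, part 2 contains the classical $4\zeta(1,3)=\zeta(4)$. In part 3 the sum is empty and $d_1=(8-2)-1=5$ times $\zeta(3)$, so $8\zeta_{\mathrm{sh}}(\bar2,1)=5\zeta(3)$, the value computed with logarithms in Section 1.
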